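# Graphs of treewidth 3 are not transducible from planar graphs

## Excluding a shallow $K_{s,T}$ blocks treewidth $s$

All graphs are finite, simple and undirected, and $\mathrm{TW}_k$ is the class of graphs of treewidth at most $k$.

**Theorem 1.** $\mathrm{TW}_3$ is not transducible from the class of planar graphs.

**Theorem 2.** Let $s\ge 1$ and let $\mathscr C$ be a graph class such that for every $r$ there is $T(r)$ such that no graph of $\mathscr C$ has $K_{s,T(r)}$ as a depth-$r$ minor. Then $\mathrm{TW}_s$ is not transducible from $\mathscr C$.

Theorem 2 gives Theorem 1: planar graphs have no $K_{3,3}$ minor at all, so take $s=3$ and $T(r)=3$ for every $r$. Theorem 2 is what we shall prove. Let us unpack the words.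

**Definition (transduction).** A first-order transduction $\mathsf T=(\Lambda,\varphi)$ consists of a finite set $\Lambda$ of colours (unary predicates) and a symmetric first-order formula $\varphi(x,y)$ over adjacency and the predicates in $\Lambda$. A graph $H$ can be transduced from $G$ using $\mathsf T$ if there is a $\Lambda$-colouring $G^+$ of $G$ (an arbitrary interpretation of the predicates on $V(G)$) such that $H$ is isomorphic to an induced subgraph of the graph on $V(G)$ in which distinct $u,v$ are adjacent iff $G^+\models\varphi(u,v)$. A class $\mathscr D$ is transducible from $\mathscr C$ if one fixed $\mathsf T$ produces every graph of $\mathscr D$ from some graph of $\mathscr C$.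

We may colour freely, rewrite the edges by a fixed formula, and delete vertices. For example, every $K_{n,n}$ can be transduced from an edgeless graph: use colours $A,B$ and the formula $(A(x)\wedge B(y))\vee(B(x)\wedge A(y))$. So large bicliques are no obstacle by themselves.

**Definition (placement).** A placement of $F$ in a $\Lambda$-coloured graph $G^+$ is an injection $V(F)\to V(G)$ such that, identifying $V(F)$ with its image, distinct $u,v\in V(F)$ are adjacent in $F$ iff $G^+\models\varphi(u,v)$.

Thus $F$ can be transduced from $G$ iff $F$ has a placement in some colouring of $G$. An edge of $F$ need not be an edge of $G$. Vertices of $F$ are vertices of $G$, but distances in $G$ have a priori nothing to do with distances in $F$.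

**Definition (depth-$r$ minor).** $K_{s,T}$ is a depth-$r$ minor of $G$ if it has a minor model in $G$ whose disjoint connected branch sets each have radius at most $r$.

For example, the comb (a path $v_1\dots v_q$ with one pendant vertex at each $v_i$) has $K_{1,q}$ as a minor: contract the path. But the path has large radius. In a graph of maximum degree at most $\Delta$, a branch set of radius at most $r$ has at most $1+\Delta+\dots+\Delta^r$ vertices, so if $K_{1,n}$ is a depth-$r$ minor then $n\le\Delta(1+\Delta+\dots+\Delta^r)$. Classes of bounded degree, combs among them, therefore satisfy the hypothesis of Theorem 2 with $s=1$. We may always assume $T(r)\ge1$, since increasing $T(r)$ preserves the hypothesis.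

About treewidth we use three textbook facts: it is minor-monotone; a nonempty graph of treewidth at most $w$ has a vertex of degree at most $w$ (so minimum degree $s$ forces treewidth at least $s$); and graphs of treewidth at most $2$ are planar. The last follows from the first two, because $K_5$ and $K_{3,3}$ have minimum degree at least $3$.

The problem is taken from Jakub Gajarský, Jeremi Gładkowski, Jan Jedelský, Michał Pilipczuk, Szymon Toruńczyk, "First-order transducibility among classes of sparse graphs", arXiv:2505.15655 (2025). Given as known are the planarity of $\mathrm{TW}_2$ and the fact that $\mathrm{TW}_4$ is not transducible from planar graphs, which leaves treewidth $3$. With Theorem 1, $\mathrm{TW}_k$ is transducible from planar graphs iff $k\le2$. More generally: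

**Corollary 3.**
1. For $t\ge s\ge1$: $\mathrm{TW}_k$ is transducible from the class of $K_{s,t}$-minor-free graphs iff $k\le s-1$.
2. For every $g\ge0$: $\mathrm{TW}_k$ is transducible from the class of graphs of Euler genus at most $g$ iff $k\le2$.
3. $\mathrm{TW}_k$ is transducible from $\mathrm{TW}_\ell$ iff $k\le\ell$.
4. If $\mathscr C$ is as in Theorem 2 and $a\in\mathbb N$, then $\mathrm{TW}_s$ is not transducible from the class $\mathscr C^{(a)}$ of graphs $G$ with a set $A$, $|A|\le a$, such that $G-A\in\mathscr C$. In particular $\mathrm{TW}_3$ is not transducible from $a$-apex graphs over any fixed surface.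

From now until the last section we fix $s$, $\mathscr C$, $T(\cdot)$ as in Theorem 2 and an arbitrary transduction $\mathsf T=(\Lambda,\varphi)$. The goal is one graph $F\in\mathrm{TW}_s$ with no placement in any colouring of any $G\in\mathscr C$. Lengths of paths count edges, and the distance to the empty set or to an unreachable vertex is $\infty$.

## Induced matchings force short distances

The biclique example shows that $\varphi$ can create edges between vertices that are far apart in $G$, but only by comparing finitely many types. A long induced matching pattern cannot be created that way. This is the first lemma; it also allows deletion of a bounded set $S$, which will be essential.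

We recall two textbook facts. **Gaifman's theorem** (1982): every first-order formula $\psi(x,y)$ over coloured graphs is equivalent to a Boolean combination of sentences and of formulas $\chi(x,y)$ that are $\rho$-local for some $\rho$. This means that the truth of $\chi(x,y)$ is given by a first-order formula evaluated in the substructure induced on $\mathrm{Ball}_\rho(x)\cup\mathrm{Ball}_\rho(y)$ with $x,y$ marked. **Composition of Ehrenfeucht–Fraïssé games**: the rank-$q$ type of a disjoint union of two structures with marked points is determined by the rank-$q$ types of the two parts, because Duplicator answers in each part separately. For a finite relational signature there are finitely many rank-$q$ types.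

**Lemma 1.** For every $m$ there are $D_m\ge1$ and $C_m$, depending only on $\mathsf T$ and $m$, such that the following holds. Let $G^+$ be a $\Lambda$-coloured graph, $S\subseteq V(G)$, $|S|\le m$, and let $v_1,\dots,v_\ell,w_1,\dots,w_\ell$ be distinct vertices of $G-S$ with $G^+\models\varphi(v_i,w_j)\iff i=j$. If $\ell>C_m$, then $\mathrm{dist}_{G-S}(v_i,w_i)\le D_m$ for some $i$.

**Proof, part 1: removing $S$.** The purpose is to express $\varphi$ inside $G-S$. Let $S=\{s_1,\dots,s_{m'}\}$ with $m'\le m$. Let $(G-S)^*$ be $G-S$ with its colours and new unary predicates $R_i$ marking the neighbours of $s_i$ outside $S$. Let $\iota$ record $m'$, the colours of the $s_i$ and the adjacencies among them; there are finitely many possible $\iota$. We translate subformulas $\psi$ of $\varphi$, together with a partial map $\sigma$ that sends some free variables of $\psi$ to indices in $\{1,\dots,m'\}$ (meaning "this variable is $s_i$"), into formulas $\psi^\sigma$ in the remaining variables: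

- An atom all of whose variables are assigned becomes true or false, as dictated by $\iota$ (and by equality of indices for $=$). If exactly one variable is assigned, to $i$, then $E(x,s_i)$ becomes $R_i(x)$ and $x=s_i$ becomes false. Atoms without assigned variables are kept.
- Boolean connectives are kept, $\forall$ is read as $\neg\exists\neg$, and $(\exists w\,\psi)^\sigma$ is $\exists w\,\psi^\sigma\vee\bigvee_{i}\psi^{\sigma[w\mapsto i]}$.

By induction on $\psi$, truth of $\psi$ in $G^+$ equals truth of $\psi^\sigma$ in $(G-S)^*$ when the unassigned variables take values outside $S$. With $\varphi_\iota$ the translation of $\varphi$ under the empty assignment,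
$$G^+\models\varphi(u,v)\iff (G-S)^*\models\varphi_\iota(u,v)\qquad(u,v\in V(G)\setminus S).\tag{1}$$

**Part 2: far pairs are governed by types.** Apply Gaifman's theorem to each of the finitely many $\varphi_\iota$, and choose $\rho$ and a quantifier rank $q'$ for the local formulas that work for all $\iota$. Put $d_0=2\rho+1$. If $\mathrm{dist}_{G-S}(x,y)>d_0$, the balls $\mathrm{Ball}_\rho(x)$ and $\mathrm{Ball}_\rho(y)$ in $G-S$ are disjoint with no edge between them. The substructure on their union is then a disjoint union, and by composition the truth of every local $\chi(x,y)$ depends only on the rank-$q'$ types $\theta(x),\theta(y)$ of $(\mathrm{Ball}_\rho(x),x)$ and $(\mathrm{Ball}_\rho(y),y)$. The sentences have a fixed truth value in the structure $(G-S)^*$. So, within one structure $(G-S)^*$, for pairs at distance $>d_0$ in $G-S$ the truth of $\varphi$ depends only on $(\theta(x),\theta(y))$. Let $\tau$ bound the number of types.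

**Part 3: three equal pairs.** Put $D_m=3d_0$ and $C_m=2\tau^2$. Suppose $\ell>C_m$ and $\mathrm{dist}_{G-S}(v_i,w_i)>3d_0$ for all $i$. Three indices, say $1,2,3$, agree on $(\theta(v_i),\theta(w_i))$. Let $i\ne j$ be among them. If $\mathrm{dist}_{G-S}(v_i,w_j)>d_0$, then $\varphi(v_i,w_j)$ has the same truth value as $\varphi(v_i,w_i)$, because both pairs are far apart with the same types; so it is true, a contradiction. Hence all these cross distances are at most $d_0$, and in $G-S$
$$\mathrm{dist}(v_1,w_1)\le\mathrm{dist}(v_1,w_2)+\mathrm{dist}(w_2,v_3)+\mathrm{dist}(v_3,w_1)\le3d_0,$$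
a contradiction. $\square$

Two equal pairs would not suffice. Let $G$ have just the edges $v_1w_2$ and $v_2w_1$, colour the $v$'s with $A$ and the $w$'s with $B$, and let $\varphi$ say "different colours and not adjacent". Then $\varphi(v_i,w_j)$ holds iff $i=j$, although $v_i$ and $w_i$ lie in different components.

## A depth-two tree against bounded degree ($s=1$)

Suppose $\mathscr C$ has maximum degree at most $\Delta$. A single star $K_{1,N}$ is useless, since it can be transduced from an edgeless graph. Take many stars instead. Let $D=D_0$, $C=C_0$ from Lemma 1 with $S=\emptyset$, and let $F$ be the tree with root $f$, children $t^1,\dots,t^{C+1}$, and $N$ children $x^{l,1},\dots,x^{l,N}$ of each $t^l$.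

Suppose $F$ is placed in a coloured $G\in\mathscr C$. If every $l$ had an $i_l$ with $\mathrm{dist}_G(t^l,x^{l,i_l})>D$, the $C+1$ pairs $(t^l,x^{l,i_l})$ would contradict Lemma 1, since $t^lx^{l',i_{l'}}$ is an edge of $F$ iff $l=l'$. So for some $l$, all $N$ vertices $x^{l,i}$ lie within distance $D$ of $t^l$ in $G$. A ball of radius $D$ has at most $1+\Delta+\dots+\Delta^D$ vertices, one of them $t^l$. With $N=1+\Delta+\dots+\Delta^D$ this is impossible.

The scheme is: many copies, so that Lemma 1 makes one of them tight; then a counting fact about $\mathscr C$ limits how many things can be close to one vertex. For general $s$ the counting fact has to be relative to $s-1$ vertices that are already hubs.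

## Counting near a vertex in the presence of $s-1$ poles

**Sunflower lemma (Erdős–Rado), indexed form.** Let $(A_i)_{i\in I}$ be sets of size at most $b$, let $\ell\ge2$ and $|I|>(b+1)!(\ell-1)^{b+1}$. Then there are $I'\subseteq I$ with $|I'|=\ell$ and a set $K$ (the kernel) with $A_i\cap A_{i'}=K$ for all distinct $i,i'\in I'$.

This follows from the usual version for distinct sets of size $b+1$. Pad each $A_i$ with private dummy elements, at least one, up to size $b+1$. The padded sets are distinct, and no dummy lies in a kernel. The $A_i$ themselves need not be distinct.

**Lemma 2.** For all $B,d$ there is $g=g(B,d)$ such that the following holds. Let $G\in\mathscr C$, $P\subseteq V(G)$, $|P|=s-1$, and let $Y_i$ ($i\in I$) be pairwise disjoint, connected, nonempty subsets of $V(G)\setminus P$, $|Y_i|\le B$, each containing a neighbour of every $p\in P$. Then for every $c\in V(G)\setminus P$ at most $g$ indices $i\in I$ satisfy $\mathrm{dist}_{G-P}(c,Y_i)\le d$.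

**Proof.** The $Y_i$ are petals attached to $s-1$ poles; if many of them are near $c$, we find an $s$-th pole. Let $b=B+d$, $\ell=b+b\,T(b)$ and $g=(b+1)!(\ell-1)^{b+1}$; we may assume $B\ge1$, so $\ell\ge2$. Suppose more than $g$ indices are near $c$. For each, let $\pi_i$ be a path of length at most $d$ in $G-P$ from $c$ to a vertex of $Y_i$, and let $U_i=V(\pi_i)\cup Y_i$. The last vertex of $\pi_i$ is in $Y_i$, so $|U_i|\le B+d=b$. The sunflower lemma gives $\ell$ indices and a kernel $K'$, and $c\in K'$ because $c$ is in every $U_i$.

Each vertex of $K'$ lies in at most one $Y_i$, and $|K'|\le b$. Discard at most $b$ indices so that $Y_i\cap K'=\emptyset$ for the remaining $b\,T(b)$ or more. By pigeonhole over $K'$, for at least $T(b)$ of these the last vertex of $\pi_i$ in $K'$ is the same vertex $v$. Let $X_i$ be $Y_i$ together with the vertices of $\pi_i$ after $v$. Since $\pi_i$ ends in $Y_i$ and $v\notin Y_i$, there is a vertex of $\pi_i$ right after $v$, so $X_i$ is connected and contains a neighbour of $v$.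

Now $X_i\subseteq U_i\setminus K'$, so the $X_i$ are pairwise disjoint. They avoid $P\cup\{v\}$, have at most $b$ vertices, and contain a neighbour of each $p\in P$. Also $v\notin P$. So the $s$ singletons $\{p\}$ ($p\in P$) and $\{v\}$, together with $T(b)$ of the $X_i$, form a depth-$b$ model of $K_{s,T(b)}$, a contradiction. $\square$

With $s=1$, $P=\emptyset$ and $Y_i=\{x_i\}$, this replaces the ball count of the previous section: if $N>g(1,D)$, the same depth-two tree proves Theorem 2 for $s=1$.

## Two poles can collapse into one: star forests

Try $s=2$. We want two vertices that are near many disjoint things. A natural graph to test is the disjoint union of $M$ copies of $K_{2,N}$, with the two vertices $a,t$ on the small side of each copy. It has treewidth at most $2$, and for $M=2C+1$ Lemma 1 with $S=\emptyset$ yields a copy in which both $a$ and $t$ are within distance $D$ of all $x_1,\dots,x_N$: at most $C$ copies fail for $a$, and at most $C$ for $t$. Sunflowers of paths then yield a hub for $a$ and a hub for $t$. If the two hubs were different, we could hope for a shallow $K_{2,\cdot}$.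

They can coincide, and this kills the attempt. Let $G$ be the disjoint union of $M$ stars with $N+2$ leaves. In each star colour two leaves $A$ and the other $N$ leaves $B$, and let $\varphi(x,y)$ say that one of $x,y$ has colour $A$, the other has colour $B$, and they have a common neighbour. On the leaves this defines exactly $M$ copies of $K_{2,N}$. So these graphs are transducible from star forests, which have no $K_{2,2}$ minor. In each copy $a$ and $t$ use the same hub, the centre of the star, which is not a vertex of the transduced graph.

Can we delete the hub and apply Lemma 1 again? Lemma 1 allows deletion of a set $S$ of bounded size, but $S$ must be fixed before the lemma picks a tight copy. The hub depends on the copy, and there are $M$ hubs. Two things can be rescued.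

- If $a$ is a common apex over everything, it is represented in $G$ by a set $Z_1$ fixed in advance. Then Lemma 1 can be applied with $S=Z_1$, and it makes $t$ close to all $x_i$ in $G-Z_1$. If the hub $p_1$ that we find lies in $Z_1$, then $t$ provides a second hub.
- If the hub $p_1$ is not in $Z_1$, then it lies on the way from the $x_i$ to $Z_1$. So $p_1$ is strictly nearer to these parts of the graph than $Z_1$ is. Replacing $Z_1$ by $\{p_1\}$ improves a distance bound from $r$ to $r-1$, and this can happen only $D$ times.

So the statement to induct on should speak about graphs placed in $G$ together with a set $Z_1$ at distance at most $r$ from a marked part. For $s=2$ one such set is enough. For $s=3$ we need two, $Z_1$ and $Z_2$, with distances to $Z_2$ measured after deleting $Z_1$. When $Z_1$ is improved, all information about $Z_2$ is thrown away and rebuilt, so the induction is lexicographic.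

## Marked graphs, configurations and the statement $Q(r)$

Let $k=s-1$, $m=s^2$, $D=D_m$, $C=C_m$. These depend only on $s$ and $\mathsf T$. In the planar case $s=3$ and $k=2$.

**Definition (marked graph).** For $0\le j\le k$, a $j$-marked graph is a connected graph $F$ with a root $f\in V(F)$ and subsets $V_1(F),\dots,V_j(F)\subseteq V(F)$. Let $F^+$ be $F$ plus new vertices $a_1,\dots,a_j$, with $a_i$ adjacent exactly to $V_i(F)$. We call $F$ admissible if $F^+$ has a tree decomposition of width at most $s$ with a bag containing $\{a_1,\dots,a_j,f\}$.

**Definition (configuration).** For $r=(r_1,\dots,r_j)\in\{0,\dots,D\}^j$, an $r$-configuration of $F$ consists of a colouring $G^+$ of some $G\in\mathscr C$, a placement of $F$ in $G^+$, and pairwise disjoint sets $Z_1,\dots,Z_j\subseteq V(G)\setminus V(F)$ with $|Z_i|\le s$, such that, writing $Z_{<i}=Z_1\cup\dots\cup Z_{i-1}$,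
$$\mathrm{dist}_{G-Z_{<i}}(v,Z_i)\le r_i\qquad\text{for all }1\le i\le j,\ v\in V_i(F).$$

The set $Z_i$ stands in for the apex $a_i$, which is not itself required to be in $G$. For example, let $s=2$ and let $F=K_{1,n}$ with $n\ge1$, its centre $f$ as root, and $V_1(F)=V(F)$. It is admissible: $F^+$ has the bags $\{a_1,f\}$ and $\{a_1,f,u\}$, one for each leaf $u$. If $\varphi$ is the formula for bicliques from the first section and $\mathscr C$ contains the star with $n+1$ leaves and centre $z$, place $F$ on the leaves, with $f$ coloured $A$ and the others $B$, and put $Z_1=\{z\}$. This is a $(1)$-configuration. There is no $(0)$-configuration, as $Z_1$ must avoid $V(F)$.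

**Statement $Q(r)$:** there is an admissible $j$-marked graph with no $r$-configuration.

For $j=0$, $Q(\emptyset)$ says that some connected $F\in\mathrm{TW}_s$ has no placement in any coloured graph from $\mathscr C$. Since $\mathsf T$ was arbitrary, proving $Q(\emptyset)$ proves Theorem 2.

## The lexicographic induction

**Claim 1.** If some $r_i=0$, then $Q(r)$ holds.

**Proof.** Let $F$ be a single vertex $f$ with all $V_{i'}(F)=\{f\}$. It is admissible, since $F^+$ has $j+1\le s$ vertices and one bag suffices. A configuration would need $f\in Z_i$, contradicting $Z_i\cap V(F)=\emptyset$. $\square$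

The next claim removes the last level by putting real apex vertices into the graph; Lemma 1 makes one of them close to its copy.

**Claim 2.** If $j<k$, $r\in\{0,\dots,D\}^j$ and $Q(r,D)$ holds, then $Q(r)$ holds.

**Proof.** Let $F'$ (root $f'$) witness $Q(r,D)$. Let $F$ consist of a root $f$ and, for $l=1,\dots,C+1$, a copy $F'_l$ of $F'$ with root $f'_l$, a vertex $a^l$ adjacent to all of $V_{j+1}(F'_l)$, and the edges $fa^l$, $ff'_l$. Put $V_i(F)=\bigcup_lV_i(F'_l)$ for $i\le j$. Then $F$ is connected.

*Admissibility.* Take a decomposition of each $(F'_l)^+$ with $a_{j+1}$ renamed $a^l$. Attach the bag $\{a_1,\dots,a_j,a^l,f'_l,f\}$ to its bag containing $\{a_1,\dots,a_j,a^l,f'_l\}$, and join all these new bags to a central bag $\{a_1,\dots,a_j,f\}$. The new bags cover the edges $fa^l$ and $ff'_l$. The shared vertices $a_1,\dots,a_j$ and $f$ occur in connected subtrees. The new bags have size at most $j+3\le k+2=s+1$.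

*No configuration.* Suppose $F$ has an $r$-configuration, and let $Z=\bigcup Z_i$, so $|Z|\le s^2$. If every $l$ had some $w_l\in V_{j+1}(F'_l)$ with $\mathrm{dist}_{G-Z}(a^l,w_l)>D$, then the $C+1$ pairs $(a^l,w_l)$ would contradict Lemma 1 with $S=Z$, since $a^lw_{l'}$ is an edge of $F$ iff $l=l'$. So for some $l$ all $v\in V_{j+1}(F'_l)$ satisfy $\mathrm{dist}_{G-Z}(v,a^l)\le D$. Put $Z_{j+1}=\{a^l\}$. It is disjoint from $Z$ (because $a^l\in V(F)$) and from $V(F'_l)$. The conditions at levels $i\le j$ hold because $V_i(F'_l)\subseteq V_i(F)$, and $F'_l$ is an induced subgraph of $F$, so it is placed. Thus $Z_1,\dots,Z_{j+1}$ give an $(r,D)$-configuration of $F'_l$, a contradiction. $\square$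

**Claim 3.** Let $r\in\{1,\dots,D\}^k$. If $Q(r_1,\dots,r_{j-1},r_j-1)$ holds for every $j=1,\dots,k$, then $Q(r)$ holds.

Before the proof, here is how the three claims give $Q(\emptyset)$. First, $Q(r)$ holds for all $r\in\{0,\dots,D\}^k$, by induction on the lexicographic order. If $r$ has a zero entry, use Claim 1. Otherwise, for each $j$ the vector $(r_1,\dots,r_{j-1},r_j-1,D,\dots,D)$ of length $k$ is lexicographically smaller than $r$, so $Q$ holds for it. Using Claim 2 repeatedly to remove the trailing entries $D$, we get $Q(r_1,\dots,r_{j-1},r_j-1)$. Now Claim 3 gives $Q(r)$. Finally, from $Q(D,\dots,D)$ repeated use of Claim 2 gives $Q(\emptyset)$. If $k=0$, Claim 3 has no hypotheses and its conclusion is $Q(\emptyset)$.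

For $s=2$ the chain is $Q(0),Q(1),\dots,Q(D),Q(\emptyset)$. For $s=3$, Claim 3 derives $Q(r_1,r_2)$ from $Q(r_1,r_2-1)$ and $Q(r_1-1)$, and the latter comes from $Q(r_1-1,D)$.

## Claim 3: the graph

For each $j\in\{1,\dots,k\}$ let $F_j$ (root $f_j$) be an admissible $j$-marked graph with no $(r_1,\dots,r_{j-1},r_j-1)$-configuration. Let $W$ consist of a vertex $x$, one copy of each of $F_1,\dots,F_k$, and the edges $xf_j$. It is connected; let $h=|V(W)|$.

Let $F$ consist of a root $f$, its neighbours $t^1,\dots,t^{C+1}$, and for each $l$ neighbours $x^{l,1},\dots,x^{l,N}$ of $t^l$, where $x^{l,i}$ is the vertex $x$ of its own copy $W^{l,i}$ of $W$. Let $V_j(F)$ be the union, over all copies of $W$ and all $j'\ge j$, of the sets $V_j(F_{j'})$. For $k=0$ this is the depth-two tree from before.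

The number $N$ must be fixed before $G$ is seen. Put $b=Dh+D+1$, $B=kb+1$, $\kappa=\max(k,1)$ and $g=g(B,Dh+D)$ from Lemma 2. Then let
$$M=g+C+k+ksg+1,\qquad n_1=k^2+M(\kappa B+1),$$
$$n_{j+1}=C+s^2+s\,(b+1)!\,\bigl(b(n_j+1)\bigr)^{b+1}+1\quad(1\le j\le k),\qquad N=n_{k+1}.$$
So $N$ depends only on $s,D,C,h,T(\cdot)$. Any sufficiently large $N$ would do; these values fit the pigeonholes below.

**Admissibility of $F$.** Write $\mathbf a=\{a_1,\dots,a_k\}$. Use the bags $\mathbf a\cup\{f\}$, $\mathbf a\cup\{f,t^l\}$, $\mathbf a\cup\{t^l,x^{l,i}\}$, arranged along the tree of the $f,t^l,x^{l,i}$. For each copy of $F_j$ at $x^{l,i}$ add a bag $\mathbf a\cup\{x^{l,i},f_j\}$ next to $\mathbf a\cup\{t^l,x^{l,i}\}$, and attach it to the bag containing $\{a_1,\dots,a_j,f_j\}$ of a decomposition of $F_j^+$. Edges from $a_i$ to a copy of $F_j$ exist only for $i\le j$ and are covered there. The new bags have size at most $k+2=s+1$, and $\mathbf a\cup\{f\}$ is a bag. So $F$ is admissible.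

It remains to show that $F$ has no $r$-configuration. Suppose for contradiction that $(G^+,Z_1,\dots,Z_k)$ is one, and let $Z=\bigcup Z_i$, so $|Z|\le ks\le s^2$.

## Claim 3: hubs, petals and the final dichotomy

**Step 1 (a vertex $t$ close to many $x_i$ in $G-Z$).** As in the case $s=1$, we claim that there is $l$ with $\mathrm{dist}_{G-Z}(t^l,x^{l,i})\le D$ for all $i$. Otherwise pick for each of the $C+1$ values of $l$ a violating pair $(t^l,x^{l,i_l})$. Since $t^lx^{l',i_{l'}}$ is an edge of $F$ iff $l=l'$, these pairs contradict Lemma 1 with $S=Z$. Fix this $l$ and write $t,x_i,W_i$ for $1\le i\le N$.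

**Step 2 (almost all $W_i$ stay tight after deleting a small set).** The set $S$ may now depend on everything so far, because many disjoint copies $W_i$ remain to feed into Lemma 1. For $S\subseteq V(G)$ call $i$ *$S$-good* if $W_i\cap S=\emptyset$ and the ends of every edge of $W_i$ are at distance at most $D$ in $G-S$. Since $W_i$ is connected with $h$ vertices, any two vertices of $W_i$ are then at distance at most $Dh$ in $G-S$. We claim:
$$\text{if }|S|\le s^2,\text{ then at most }C+|S|\text{ indices are not }S\text{-good.}\tag{2}$$
Indeed, at most $|S|$ indices have $W_i\cap S\ne\emptyset$, as the $W_i$ are disjoint. If more than $C$ of the other indices had an edge $v_iw_i$ of $W_i$ with ends at distance $>D$ in $G-S$, the pairs $(v_i,w_i)$ would contradict Lemma 1: distinct $W_i$ are disjoint with no edges of $F$ between them, so $\varphi(v_i,w_{i'})$ holds iff $i=i'$.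

**Step 3 (finding $k$ poles).** The aim is a vertex $p_j$ for each level $j$ which many copies $W_i$ reach along disjoint short routes. We go down from $j=k$ to $j=1$. Let $I_{k+1}=\{1,\dots,N\}$. For each $j$ we construct a vertex $p_j$, a set $I_j\subseteq I_{j+1}$ with $|I_j|\ge n_j$, and sets $X_i^j$ ($i\in I_j$) such that

- (a) $p_j\notin Z_{<j}\cup\{p_{j+1},\dots,p_k\}$;
- (b) $X_i^j$ is connected, contains $x_i$ and a neighbour of $p_j$, and $|X_i^j|\le b$;
- (c) the sets $X_i^j$, $i\in I_j$, are pairwise disjoint.

Suppose this is done for all indices $>j$. Let $S=Z_{<j}\cup\{p_{j+1},\dots,p_k\}$; then $|S|\le(j-1)s+(k-j)\le s^2$. By (2), at least $n_{j+1}-C-s^2$ indices of $I_{j+1}$ are $S$-good. Keep only these.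

*A marked vertex whose route to $Z_j$ avoids the earlier poles.* Consider the copy of $F_j$ in $W_i$, with the sets $Z_1,\dots,Z_{j-1}$ and $Z'_j:=\{p_{j+1},\dots,p_k\}$ (empty if $j=k$). These are pairwise disjoint, because for $l>j$ we have $p_l\notin Z_{<l}\supseteq Z_{<j}$. They have size at most $s$ and, as $i$ is $S$-good, are disjoint from the copy. The conditions at levels $i'<j$ hold because $V_{i'}(F_j)\subseteq V_{i'}(F)$. Since $F_j$ has no $(r_1,\dots,r_{j-1},r_j-1)$-configuration, the condition at level $j$ must fail: some $y_i\in V_j(F_j)$ in this copy satisfies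
$$\mathrm{dist}_{G-Z_{<j}}(y_i,\{p_{j+1},\dots,p_k\})>r_j-1.$$
On the other hand $y_i\in V_j(F)$, so there is a path of length at most $r_j$ in $G-Z_{<j}$ from $y_i$ to $Z_j$ whose only vertex in $Z_j$ is its last one. Suppose it contained $p_l$ with $l>j$. By (a), $p_l\notin Z_{<l}\supseteq Z_j$, so $p_l$ is not the last vertex, and $y_i$ would be at distance at most $r_j-1$ from $p_l$ in $G-Z_{<j}$, a contradiction. So this path lies in $G-S$. As $i$ is $S$-good, $x_i$ and $y_i$ are at distance at most $Dh$ in $G-S$. Hence there is a path $A_i$ in $G-S$ from $x_i$ to a vertex of $Z_j$ with at most $Dh+r_j+1\le b$ vertices.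

*From the routes to a pole.* Put $\ell=b(n_j+1)\ge2$. More than $s(b+1)!(\ell-1)^{b+1}$ indices remain. By pigeonhole over $Z_j$ ($|Z_j|\le s$), more than $(b+1)!(\ell-1)^{b+1}$ of the $A_i$ end in the same vertex $z$. By the sunflower lemma, $\ell$ of these satisfy $V(A_i)\cap V(A_{i'})=K$ for all distinct $i,i'$; then $z\in K$ and $|K|\le b$. So every $A_i$ meets $K$, and by pigeonhole at least $n_j+1$ of them have the same first vertex in $K$, counted from $x_i$. Call it $p_j$. Discard the at most one index with $x_i=p_j$, and let $I_j$ be the rest, so $|I_j|\ge n_j$. Let $X_i^j$ be the set of vertices of $A_i$ before $p_j$.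

This set is connected, contains $x_i$, has at most $b$ vertices, and its last vertex is adjacent to $p_j$, which is (b). It is disjoint from $K$, which gives (c). Finally, (a) holds because $A_i$ lies in $G-S$. Note that $p_j$ may or may not lie in $Z_j$: the routes may merge at $p_j$ before they reach $z$. This is the collapse seen in star forests, and Step 5 deals with it.

**Step 4 (disjoint petals).** We bring the poles and the $x_i$ into the form required by Lemma 2. Let $P=\{p_1,\dots,p_k\}$. By (a) the $p_j$ are distinct, so $|P|=k=s-1$. For $i\in I_1$ let $Y_i=\{x_i\}\cup\bigcup_jX_i^j$. It is connected because every $X_i^j$ contains $x_i$, it has at most $kb+1=B$ vertices, and it contains a neighbour of each $p\in P$. By (c) each vertex of $G$ lies in at most $\kappa=\max(k,1)$ of the sets $Y_i$.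

At most $k^2$ of the $Y_i$ meet $P$ (each of the $k$ poles lies in at most $\kappa$ of them; for $k=0$ there is nothing to discard). Discard these; at least $M(\kappa B+1)$ remain. Each remaining $Y_i$ meets at most $\kappa B$ others, so greedily we find $I$ with $|I|\ge M$ such that the $Y_i$ ($i\in I$) are pairwise disjoint and avoid $P$. Lemma 2 with $d=Dh+D$ applies, and since $x_i\in Y_i$,
$$\text{for every }c\in V(G)\setminus P:\quad|\{i\in I:\mathrm{dist}_{G-P}(c,x_i)\le Dh+D\}|\le g.\tag{3}$$

**Step 5 (either $t$ is one pole too many, or some $Z_j$ can be improved).** This is the dichotomy "hub in $Z$ or not", for $k$ levels.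

*Case A: $p_j\in Z_j$ for all $j$* (this includes $k=0$). Then $P\subseteq Z$, and $t\notin Z$ since $Z\cap V(F)=\emptyset$. By Step 1, $\mathrm{dist}_{G-P}(t,x_i)\le\mathrm{dist}_{G-Z}(t,x_i)\le D$ for all $i\in I$. As $|I|\ge M>g$, this contradicts (3) with $c=t$.

*Case B: otherwise.* Let $j$ be least with $p_j\notin Z_j$. So $p_l\in Z_l\subseteq Z_{<j}$ for $l<j$. We show that $Z_j$ can be replaced by $Z'_j:=\{p_j,\dots,p_k\}$ at distance $r_j-1$.

By (2) with $S=P$, at most $C+k$ indices are not $P$-good. By (3), applied to each of the at most $ks$ vertices $c\in Z\setminus P$, at most $ksg$ indices of $I$ are near one of these. As $|I|\ge M>C+k+ksg$, there is $i\in I$ that is $P$-good and satisfies $\mathrm{dist}_{G-P}(c,x_i)>Dh+D$ for all $c\in Z\setminus P$.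

Consider the copy of $F_j$ in $W_i$ and any $v\in V_j(F_j)$ in it. There is a path $\pi$ of length at most $r_j\le D$ in $G-Z_{<j}$ from $v$ to $Z_j$ whose only vertex in $Z_j$ is the last one, $c$. If $\pi$ avoided $P$, then $c\in Z\setminus P$ and, as $i$ is $P$-good,
$$\mathrm{dist}_{G-P}(c,x_i)\le D+\mathrm{dist}_{G-P}(v,x_i)\le D+Dh,$$
contrary to the choice of $i$. So $\pi$ contains some $p_l$. As $\pi$ avoids $Z_{<j}$, which contains $p_1,\dots,p_{j-1}$, we have $l\ge j$. Moreover $p_l\notin Z_j$: for $l=j$ by the choice of $j$, and for $l>j$ by (a), since $Z_j\subseteq Z_{<l}$. So $p_l$ is not the last vertex of $\pi$, and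
$$\mathrm{dist}_{G-Z_{<j}}(v,Z'_j)\le r_j-1.$$

This holds for every $v\in V_j(F_j)$. By (a), $p_l\notin Z_{<l}\supseteq Z_{<j}$ for $l\ge j$, so $Z'_j$ is disjoint from $Z_{<j}$. It has at most $k\le s$ elements and is disjoint from the copy of $F_j$, since $i$ is $P$-good. The conditions at levels below $j$ are inherited from $F$. So $Z_1,\dots,Z_{j-1},Z'_j$ give an $(r_1,\dots,r_{j-1},r_j-1)$-configuration of $F_j$, contradicting the choice of $F_j$.

Both cases are impossible, so $F$ has no $r$-configuration. This proves Claim 3, hence $Q(\emptyset)$, hence Theorem 2 and Theorem 1. $\blacksquare$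

Two features of the definitions are now explained. The sets $Z_i$ are allowed $s$ elements, and not just one, because the replacement $Z'_j$ consists of several poles. The replacement at level $j$ says nothing about levels above $j$, which is why $F_j$ is only $j$-marked and why the induction is lexicographic.

## Sharp classifications: proof of Corollary 3

If $\mathrm{TW}_k$ is transducible from a class and $k\ge s$, then so is $\mathrm{TW}_s\subseteq\mathrm{TW}_k$. If $\mathrm{TW}_k\subseteq\mathscr C$, the identity transduction, with $\varphi(x,y)=E(x,y)$, works.

**Part 1.** Theorem 2 applies to $K_{s,t}$-minor-free graphs with $T(r)=t$, so $k\ge s$ is impossible. Conversely, for $t\ge s$ the graph $K_{s,t}$ contains $K_{s,s}$, which has minimum degree $s$ and hence treewidth at least $s$. As treewidth is minor-monotone, graphs in $\mathrm{TW}_{s-1}$ are $K_{s,t}$-minor-free. So for $k\le s-1$ the identity works.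

**Part 2.** Let $n\ge2$ and let $K_{3,n}$ have Euler genus at most $g$. Every face of an embedding has length at least $4$, because the graph is bipartite, so Euler's formula bounds the number of edges by $2(|V|-2+g)$. That is, $3n\le2(n+3-2+g)$, so $n\le2g+2$. The class of graphs of Euler genus at most $g$ is minor-closed, so it excludes $K_{3,2g+3}$ as a minor. Theorem 2 with $s=3$ excludes $k\ge3$. For $k\le2$, graphs in $\mathrm{TW}_k\subseteq\mathrm{TW}_2$ are planar, so the identity works.

**Part 3.** $K_{\ell+1,\ell+1}$ has minimum degree $\ell+1$, so graphs in $\mathrm{TW}_\ell$ exclude it as a minor. Theorem 2 with $s=\ell+1$ excludes $k\ge\ell+1$. For $k\le\ell$ the identity works.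

**Part 4.** The aim is to absorb the $a$ apex vertices into colours. Suppose $(\Lambda,\varphi)$ transduces $\mathrm{TW}_s$ from $\mathscr C^{(a)}$. Let $H\in\mathrm{TW}_s$ be nonempty (the empty graph is trivial). The disjoint union of $a+1$ copies of $H$ is in $\mathrm{TW}_s$, so it is transduced from a colouring $G^+$ of some $G$ with $G-A\in\mathscr C$, $|A|\le a$. One of the $a+1$ disjoint copies avoids $A$. By (1) with $S=A$ (and $m=a$), this copy is defined in $(G-A)^*$ by $\varphi_\iota$ for the relevant $\iota$.

Add a colour $M_\iota$ for each of the finitely many $\iota$, and colour every vertex of $G-A$ with $M_\iota$ for the relevant $\iota$ only. Let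
$$\varphi'(x,y)=\bigvee_\iota\bigl(\exists w\,M_\iota(w)\wedge\varphi_\iota(x,y)\bigr).$$
In the structure just described $\varphi'$ agrees with $\varphi_\iota$ for the relevant $\iota$, and hence with $\varphi$ on $V(G)\setminus A$. There it is symmetric, because $\varphi$ is. So the symmetric formula $\varphi'(x,y)\vee\varphi'(y,x)$ defines the same edges. This single transduction, whose colours are $\Lambda$, the neighbourhood predicates $R_i$ and the $M_\iota$, produces every graph of $\mathrm{TW}_s$ from $\mathscr C$, contradicting Theorem 2. For the last sentence of part 4, take $s=3$ and let $\mathscr C$ be the class of graphs embeddable in the fixed surface, which by part 2 excludes some $K_{3,n}$ as a minor. $\blacksquare$
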